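\title{Univalence of pluriharmonic mappings with small pre-Schwarzian derivative}

\begin{abstract}
A locally biholomorphic mapping of the unit ball $\mathbb B^n\subset\mathbb C^n$ whose pre-Schwarzian derivative satisfies $(1-|z|^2)\|Pf(z)\|\le 1$ is univalent. We decide whether a criterion of this form, with some positive constant $c$ in place of $1$, holds for pluriharmonic mappings. It does for $n=1$, with $c=2/9$. It does not for $n\ge2$: for every $c>0$ we construct a pluriharmonic mapping with positive Jacobian that satisfies $\|P_F\|\le c$ on all of $\mathbb B^n$ and is not univalent. We also describe the mappings with $P_f\equiv0$ on a convex domain and show that they are univalent. All three results come from a linear system that exhibits $P_f$ as one half of the normalized second derivative of $f$; the other half is controlled by $P_f$ in one variable and is not controlled by it in several.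
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $n\ge1$. We write $|z|$ for the Euclidean norm on $\mathbb C^n$, $\mathbb B^n=\{z\in\mathbb C^n:|z|<1\}$ and $\mathbb D=\mathbb B^1$. The norm of a complex bilinear map $T:\mathbb C^n\times\mathbb C^n\to\mathbb C^n$ is $\|T\|=\max\{|T\langle u,v\rangle|:|u|=|v|=1\}$. For a matrix $M$, the symbol $\overline M$ denotes the entrywise conjugate, \emph{not} the adjoint. Univalent means injective.

\subsection*{The holomorphic criterion}
Let $h$ be holomorphic with values in $\mathbb C^n$, with derivative $Dh=(\partial h_i/\partial z_j)$ and complex Jacobian $J_h=\det Dh\neq0$. Its pre-Schwarzian derivative, in the sense of Pfaltzgraff, is the bilinear map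
\[
Ph(z)\langle u,v\rangle=Dh(z)^{-1}D^2h(z)\langle u,v\rangle ;
\]
for $n=1$ it is multiplication by $h''/h'$. It measures how far $h$ is from being affine: it vanishes identically exactly for affine $h$, and it does not change when $h$ is followed by an invertible complex affine map, an operation that also preserves univalence. A large $Ph$ allows $h$ to wrap around: $h(z)=e^{az}$ has $Ph\equiv a$ and is not univalent in $\mathbb D$ when $|a|>\pi$. A small $Ph$ does not.

\begin{theorem}[Pfaltzgraff]\label{thm:pf}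
If $h$ is holomorphic and locally biholomorphic in $\mathbb B^n$ and $(1-|z|^2)\|Ph(z)\|\le1$ for all $z\in\mathbb B^n$, then $h$ is univalent in $\mathbb B^n$. The constant $1$ is sharp.
\end{theorem}

For $n=1$ this is Becker's criterion. We use Theorem~\ref{thm:pf} without proof, and only for $n=1$.

\subsection*{Pluriharmonic mappings}
A pluriharmonic mapping on a simply connected domain $\Omega\subset\mathbb C^n$ is a mapping $f=h+\overline g$ with $h,g:\Omega\to\mathbb C^n$ holomorphic; $h$ and $g$ are determined up to additive constants. When $J_h\ne0$, the \emph{dilatation} of $f$ is the holomorphic matrix-valued function $\omega=Dg\,Dh^{-1}$, and the real Jacobian of $f$ is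
\begin{equation}\label{eq:jac}
J_f=|\det Dh|^2\det(I-\omega\overline\omega).
\end{equation}
Let $\mathcal P(\Omega)$ be the class of pluriharmonic mappings on $\Omega$ with $J_h\neq0$ and $J_f\neq0$ everywhere. The pre-Schwarzian derivative of $f\in\mathcal P(\Omega)$ is the bilinear map
\begin{equation}\label{eq:defP}
P_f\langle u,v\rangle=Ph\langle u,v\rangle-Dh^{-1}(I-\overline\omega\omega)^{-1}\,\overline\omega\,D\omega\langle u,Dh\,v\rangle ,
\end{equation}
where $D\omega\langle u,w\rangle$ is the derivative of $\omega$ in the direction $u$, applied to the vector $w$. The inverse of $I-\overline\omega\omega$ exists because $\det(I-XY)=\det(I-YX)$ for square matrices. If $g$ is constant, then $P_f=Ph$. The correction term in \eqref{eq:defP} makes $P_f$ invariant under all invertible \emph{real} affine maps of the target (Lemma~\ref{lem:S}), which is the invariance that the class of pluriharmonic mappings has. The following problem is posed in \cite{EFHV}.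

\begin{quote}
\textbf{Problem.} Let $n\ge1$ be fixed. Is there a constant $c$ with $0<c\le1$, possibly depending on $n$, such that every $f\in\mathcal P(\mathbb B^n)$ with
\begin{equation}\label{eq:cond}
(1-|z|^2)\|P_f(z)\|\le c,\qquad z\in\mathbb B^n,
\end{equation}
is univalent?
\end{quote}

\subsection*{Results}
The answer is yes for $n=1$ and no for $n\ge2$.

\begin{theorem}\label{thm:one}
Let $c>0$ satisfy $c+\sqrt{\tfrac{3\sqrt3}{2}\,c}\le1$; for example, $c=\tfrac29$. If $f\in\mathcal P(\mathbb D)$ and $(1-|z|^2)|P_f(z)|\le c$ on $\mathbb D$, then $f$ is univalent.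
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $n\ge2$. For every $c>0$ there is a non-univalent $F\in\mathcal P(\mathbb B^n)$ with $J_F>0$ and $\|P_F(z)\|\le c$ for all $z\in\mathbb B^n$. Moreover, $F$ is real-analytic on a neighborhood of $\overline{\mathbb B^n}$.
\end{theorem}

For a complex subspace $V\subset\mathbb C^n$ let $\overline V=\{\overline v:v\in V\}$.

\begin{theorem}\label{thm:zero}
Let $n\ge1$, let $\Omega\subset\mathbb C^n$ be a convex domain and let $f\in\mathcal P(\Omega)$. Then $P_f\equiv0$ if and only if $f=A\tilde f+B\overline{\tilde f}+v$, where $w\mapsto Aw+B\overline w$ is an invertible real-linear map, $v\in\mathbb C^n$, and $\tilde f(z)=z+\overline{\tilde g(z)}$ with $\tilde g:\Omega\to V$ holomorphic, $V\subset\mathbb C^n$ a complex subspace, and $D\tilde g(z)\overline V=0$ for all $z\in\Omega$. Every such $f$ is univalent.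
\end{theorem}

Thus, if $c_1$ is the supremum of the constants $c$ for which \eqref{eq:cond} implies univalence when $n=1$, then $\frac29\le c_1\le1$; the upper bound is the sharpness in Theorem~\ref{thm:pf}. For $n\ge2$ no positive constant works, even if the weight $1-|z|^2$ is dropped.

One would guess a positive answer in every dimension: a criterion holds for holomorphic mappings, it holds for $n=1$, and by Theorem~\ref{thm:zero} the limiting case $c=0$ forces univalence. What this guess overlooks is that $P_f$ does not record all second derivatives of $f$. In Section~\ref{sec:S} we expand them in terms of the first derivatives, with coefficients $(P,Q)$, and find that $P=P_f$, while $Q$ is tied to $P$ only through a quadratic identity. In one variable that identity reads $\partial P/\partial\overline z=-|Q|^2$ and bounds $Q$; this gives Theorem~\ref{thm:one} (Section~\ref{sec:one}). In several variables the quadratic expression can vanish for arbitrarily large $Q$, and there are many nonaffine mappings with $P_f\equiv0$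 (Section~\ref{sec:zero}). Each of them is univalent, but two different ones can be joined at small cost in $P_f$, and the result folds a segment into a closed curve (Section~\ref{sec:counter}).

\section{A linear system for $P_f$}\label{sec:S}

Formula \eqref{eq:defP} hides the invariance of $P_f$ and requires $J_h\ne0$, which real-linear maps of the target do not preserve. We replace it by a description that treats $h$ and $g$ symmetrically.

Every real-linear map $T:\mathbb C^n\to\mathbb C^n$ has the form $Tw=Aw+B\overline w$ with unique complex matrices $A,B$. Put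
\[
N_T=\begin{pmatrix}A&B\\ \overline B&\overline A\end{pmatrix},\qquad\text{so that}\qquad \begin{pmatrix}Tw\\ \overline{Tw}\end{pmatrix}=N_T\begin{pmatrix}w\\ \overline w\end{pmatrix}.
\]
The matrix $E=\left(\begin{smallmatrix}I&iI\\ I&-iI\end{smallmatrix}\right)$ sends $(\operatorname{Re}w,\operatorname{Im}w)$ to $(w,\overline w)$, so $N_T$ is conjugate by $E$ to the real $2n\times2n$ matrix of $T$, and the real determinant of $T$ is $\det N_T$. The real differential of $f=h+\overline g$ is $df(z)u=Dh(z)u+\overline{Dg(z)}\,\overline u$. Hence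
\begin{equation}\label{eq:M}
J_f=\det M_f,\qquad M_f:=N_{df}=\begin{pmatrix}Dh&\overline{Dg}\\ Dg&\overline{Dh}\end{pmatrix},
\end{equation}
whether or not $J_h$ vanishes. If $J_h\ne0$, block elimination gives $\det M_f=\det Dh\cdot\det(\overline{Dh}-\omega\overline\omega\,\overline{Dh})$, which is \eqref{eq:jac}.

Consider, at each point, the system
\begin{equation}\label{eq:S}
D^2h=Dh\,P+\overline{Dg}\,Q,\qquad D^2g=Dg\,P+\overline{Dh}\,Q
\end{equation}
for unknown bilinear maps $P,Q:\mathbb C^n\times\mathbb C^n\to\mathbb C^n$. Its matrix is $M_f$. So wherever $J_f\ne0$ it has a unique solution, which is symmetric and depends smoothly on the point.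

\begin{lemma}\label{lem:S}
Let $f=h+\overline g$ be pluriharmonic, and let $(P,Q)$ be the solution of \eqref{eq:S} at a point where $J_f\ne0$.
\begin{enumerate}
\item[(a)] If also $J_h\neq0$ there, then $P=P_f$.
\item[(b)] If $T$ is an invertible real-linear map and $v\in\mathbb C^n$, then $\tilde f=T\circ f+v$ is pluriharmonic, $M_{\tilde f}=N_TM_f$, and $(P,Q)$ solves \eqref{eq:S} for $\tilde f$.
\item[(c)] If $L\in GL_n(\mathbb C)$ and the point is $Lz$, then $\bigl(L^{-1}P\langle L\cdot,L\cdot\rangle,\ \overline L^{\,-1}Q\langle L\cdot,L\cdot\rangle\bigr)$ solves \eqref{eq:S} for $f\circ L$ at $z$.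
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Differentiating $Dg\,v=\omega\,Dh\,v$ in the direction $u$ gives $D^2g=D\omega\langle\cdot,Dh\,\cdot\rangle+\omega D^2h$. The second equation of \eqref{eq:S} gives $\overline{Dh}\,Q=D^2g-\omega Dh\,P$, and $\overline{Dg}=\overline\omega\,\overline{Dh}$. Inserting both into the first equation,
\[
D^2h-Dh\,P=\overline\omega\bigl(D^2g-\omega Dh\,P\bigr)=\overline\omega\,D\omega\langle\cdot,Dh\,\cdot\rangle+\overline\omega\omega\,(D^2h-Dh\,P).
\]
Solving for $P$ yields \eqref{eq:defP}.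

(b) If $Tw=Aw+B\overline w$, then up to constants $\tilde h=Ah+Bg$ and $\tilde g=\overline Bh+\overline Ag$; that is, $(\tilde h,\tilde g)^{\top}=N_T(h,g)^{\top}$. The chain rule gives $M_{\tilde f}=N_TM_f$, so the system for $\tilde f$ is the system for $f$ multiplied on the left by $N_T$.

(c) We have $D(h\circ L)=Dh\,L$ and $D^2(h\circ L)=D^2h\langle L\cdot,L\cdot\rangle$, and the same for $g$. Evaluate \eqref{eq:S} on $\langle L\cdot,L\cdot\rangle$ and write $Dh\,P=(Dh\,L)L^{-1}P$ and $\overline{Dg}\,Q=\overline{Dg\,L}\;\overline L^{\,-1}Q$ in the first equation, and the same with $h$ and $g$ interchanged in the second.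
\end{proof}

By (a) we may, and do, write $(P_f,Q_f)$ for the solution of \eqref{eq:S} wherever $J_f\neq0$, even if $J_h$ has zeros.

Let $\partial_k=\partial/\partial z_k$, $\overline\partial_k=\partial/\partial\overline z_k$, and let $P^k_{ij}$, $Q^k_{ij}$ be the $k$th components of $P_f\langle e_i,e_j\rangle$, $Q_f\langle e_i,e_j\rangle$. Since $\partial_kf=\partial_kh$, $\overline\partial_kf=\overline{\partial_kg}$, $\partial_k\overline f=\partial_kg$ and $\overline\partial_k\overline f=\overline{\partial_kh}$, the system \eqref{eq:S} says that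
\begin{equation}\label{eq:Scoord}
\partial_i\partial_j\Phi=\sum_k P^k_{ij}\,\partial_k\Phi+\sum_kQ^k_{ij}\,\overline\partial_k\Phi\qquad\text{for }\Phi=f\text{ and }\Phi=\overline f .
\end{equation}
The mixed derivatives $\partial_i\overline\partial_j\Phi$ vanish, and the derivatives $\overline\partial_i\overline\partial_j\Phi$ are obtained from \eqref{eq:Scoord} by conjugation. So the pair $(P_f,Q_f)$ expresses all second derivatives of $f$ through the first ones, and the hypothesis \eqref{eq:cond} concerns only $P_f$. For holomorphic $f$ nothing is lost, since then $Q_f=0$. In general the two halves are related as follows.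

\begin{lemma}\label{lem:flat}
Where $J_f\ne0$, we have $\displaystyle\overline\partial_lP^k_{ij}=-\sum_m\overline{Q^k_{lm}}\,Q^m_{ij}$.
\end{lemma}

\begin{proof}
Apply $\overline\partial_l$ to \eqref{eq:Scoord}. Mixed derivatives of $\Phi$ vanish, so
\[
0=\sum_k(\overline\partial_lP^k_{ij})\,\partial_k\Phi+\sum_k(\overline\partial_lQ^k_{ij})\,\overline\partial_k\Phi+\sum_mQ^m_{ij}\,\overline\partial_l\overline\partial_m\Phi .
\]
Conjugating \eqref{eq:Scoord} for $\overline\Phi$ gives $\overline\partial_l\overline\partial_m\Phi=\sum_k\overline{P^k_{lm}}\;\overline\partial_k\Phi+\sum_k\overline{Q^k_{lm}}\,\partial_k\Phi$. After this substitution we have a linear relation among the vectors $(\partial_kf,\partial_k\overline f)$ and $(\overline\partial_kf,\overline\partial_k\overline f)$, which are the columns of the invertible matrix $M_f$. So all coefficients vanish, in particular that of $\partial_k\Phi$.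
\end{proof}

Two examples show how differently Lemma~\ref{lem:flat} acts in one and in two variables.

\begin{example}[One variable]\label{ex:one}
Let $n=1$ and $f\in\mathcal P(\Omega)$. Then $J_f=|h'|^2(1-|\omega|^2)$ with $\omega=g'/h'$, and \eqref{eq:defP} together with Cramer's rule for \eqref{eq:S} gives
\[
P_f=\frac{h''}{h'}-\frac{\overline\omega\,\omega'}{1-|\omega|^2}=\partial\log|J_f|,\qquad Q_f=\frac{h'g''-g'h''}{J_f}=\frac{h'}{\overline{h'}}\cdot\frac{\omega'}{1-|\omega|^2}.
\]
Lemma~\ref{lem:flat} reads $\overline\partial P_f=-|Q_f|^2$. In particular $P_f\equiv0$ forces $Q_f\equiv0$, and then \eqref{eq:S} gives $h''=g''=0$: the mapping is real affine.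
\end{example}

\begin{example}[Shears]\label{ex:shear}
Let $n=2$, let $G$ be any holomorphic function of $z_1$, and let $f(z)=(z_1,\,z_2+\overline{G(z_1)})$. Here $h(z)=z$, $g=(0,G)$ and $\omega=\left(\begin{smallmatrix}0&0\\ G'&0\end{smallmatrix}\right)$, so $\overline\omega\omega=0$ and $J_f=1$ however large $G'$ is. The pair $P=0$, $Q\langle u,v\rangle=(0,G''u_1v_1)$ solves \eqref{eq:S}, because $\overline{Dg}$ kills the second coordinate vector. Thus $P_f\equiv0$ while $Q_f$ is arbitrary. This agrees with Lemma~\ref{lem:flat}: the only nonzero coefficient is $Q^2_{11}$, and a nonzero product $\overline{Q^k_{lm}}Q^m_{ij}$ would need $m=1$ and $m=2$ at once.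
\end{example}

\section{One variable}\label{sec:one}

The plan is to reduce the univalence of $f=h+\overline g$ to that of the holomorphic functions $h+\lambda g$, $|\lambda|=1$, and to apply Theorem~\ref{thm:pf} to them. Their pre-Schwarzian derivatives differ from $P_f$ by a quantity of modulus $|Q_f|$, so we need a bound for
\[
\omega^*(a):=(1-|a|^2)|Q_f(a)|=\frac{(1-|a|^2)|\omega'(a)|}{1-|\omega(a)|^2}\qquad(|\omega|<1).
\]
The Schwarz--Pick lemma gives $\omega^*\le1$, which leaves no room for $c$. The identity $\overline\partial P_f=-|Q_f|^2$ does better, but it involves a derivative of $P_f$, for which we have no pointwise bound. Integration over a disk removes the derivative, and the mean value property turns the integral bound back into a pointwise one.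

We use two standard facts. Every automorphism $T$ of $\mathbb D$ satisfies $|T'(w)|/(1-|T(w)|^2)=1/(1-|w|^2)$. For a smooth real function $u$ and holomorphic $\varphi$, we have $\Delta u=4\overline\partial\partial u$, $|\nabla u|=2|\partial u|$ and $\Delta(u\circ\varphi)=|\varphi'|^2\,(\Delta u)\circ\varphi$.

\begin{lemma}\label{lem:omegastar}
Let $f\in\mathcal P(\mathbb D)$ with $|\omega|<1$ and $(1-|z|^2)|P_f(z)|\le c$ on $\mathbb D$. Then $\omega^*(a)\le\sqrt{\tfrac{3\sqrt3}{2}\,c}$ for all $a\in\mathbb D$.
\end{lemma}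

\begin{proof}
Let $u=\log J_f$. By Example~\ref{ex:one}, $\partial u=P_f$ and $\Delta u=-4|\omega'|^2/(1-|\omega|^2)^2$. We move $a$ and $\omega(a)$ to the origin: let $\varphi(\zeta)=(\zeta+a)/(1+\overline a\zeta)$, let $T$ be an automorphism of $\mathbb D$ with $T(\omega(a))=0$, and put $U=u\circ\varphi$ and $W=T\circ\omega\circ\varphi$. By the facts above,
\[
\Delta U=-\frac{4|(\omega\circ\varphi)'|^2}{(1-|\omega\circ\varphi|^2)^2}=-\frac{4|W'|^2}{(1-|W|^2)^2},\qquad
|\nabla U(\zeta)|=2|P_f(\varphi(\zeta))|\,|\varphi'(\zeta)|\le\frac{2c}{1-|\zeta|^2},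
\]
and $|W'(0)|=|T'(\omega(a))|\,|\omega'(a)|\,|\varphi'(0)|=\omega^*(a)$. Let $0<s<1$. The value $W'(0)^2$ is the mean of the holomorphic function $(W')^2$ over the disk $|\zeta|<s$. With this and the divergence theorem,
\[
4\pi s^2|W'(0)|^2\le4\int_{|\zeta|<s}\frac{|W'|^2}{(1-|W|^2)^2}\,dA=-\oint_{|\zeta|=s}\frac{\partial U}{\partial\nu}\,|d\zeta|\le2\pi s\cdot\frac{2c}{1-s^2},
\]
where $\nu$ is the outer normal. So $\omega^*(a)^2\le c/\bigl(s(1-s^2)\bigr)$. The denominator is largest at $s=1/\sqrt3$, where it equals $2/(3\sqrt3)$.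
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Since $J_f\ne0$, we have $|\omega|\neq1$, so by continuity $|\omega|<1$ on $\mathbb D$ or $|\omega|>1$ on $\mathbb D$. In the second case replace $f$ by $\overline f=g+\overline h$: then $g'=\omega h'\ne0$, so $\overline f\in\mathcal P(\mathbb D)$, the dilatation is $1/\omega$, and $P_{\overline f}=P_f$ by Lemma~\ref{lem:S}(b). So we may assume $|\omega|<1$.

For $|\lambda|=1$ let $h_\lambda=h+\lambda g$. Then $h_\lambda'=h'(1+\lambda\omega)\ne0$, and
\[
\frac{h_\lambda''}{h_\lambda'}-P_f=\frac{\lambda\omega'}{1+\lambda\omega}+\frac{\overline\omega\,\omega'}{1-|\omega|^2}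
=\frac{\omega'\bigl(\lambda(1-|\omega|^2)+\overline\omega(1+\lambda\omega)\bigr)}{(1+\lambda\omega)(1-|\omega|^2)}
=\frac{\omega'(\lambda+\overline\omega)}{(1+\lambda\omega)(1-|\omega|^2)} .
\]
Because $|\lambda+\overline\omega|=|1+\overline{\lambda\omega}|=|1+\lambda\omega|$, Lemma~\ref{lem:omegastar} gives
\[
(1-|z|^2)\Bigl|\frac{h_\lambda''(z)}{h_\lambda'(z)}\Bigr|\le c+\omega^*(z)\le c+\sqrt{\tfrac{3\sqrt3}2\,c}\le1 ,
\]
and every $h_\lambda$ is univalent by Theorem~\ref{thm:pf}.

Suppose $f(z_1)=f(z_2)$ and let $d=g(z_1)-g(z_2)$, so that $h(z_1)-h(z_2)=-\overline d$. Take $\lambda=\overline d/d$ if $d\neq0$ and $\lambda=1$ if $d=0$. Then $h_\lambda(z_1)-h_\lambda(z_2)=-\overline d+\lambda d=0$, hence $z_1=z_2$.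

For $c=\frac29$ we have $\frac{3\sqrt3}2c=3^{-1/2}$, and $\frac29+3^{-1/4}<0.983$ because $0.76^4>\frac13$.
\end{proof}

\section{Mappings with $P_f\equiv0$}\label{sec:zero}

Theorem~\ref{thm:zero} says that, up to real affine maps, the solutions of $P_f\equiv0$ are generalized shears; Example~\ref{ex:shear} is the case $V=\mathbb Ce_2$. For $n=1$ either $V=0$ or $\tilde g'=0$, and we recover the affine maps of Example~\ref{ex:one}. Note that $D\tilde g(z)\overline V=0$ is equivalent to $\overline{D\tilde g(z)}\,V=0$.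

The equation $P_f\equiv0$ mixes holomorphic and antiholomorphic functions of $z$. They can be separated by polarization: \emph{if $U$ is a ball with center $z_0$ and $\Psi(z,w)$ is holomorphic in $z$ and antiholomorphic in $w$ on $U\times U$, with $\Psi(z,z)=0$ for all $z\in U$, then $\Psi\equiv0$.} Indeed, near $(z_0,z_0)$ we have $\Psi=\sum c_{\alpha\beta}(z-z_0)^\alpha\,\overline{(w-z_0)^\beta}$, and $\alpha!\,\beta!\,c_{\alpha\beta}$ is the value at $z_0$ of $\partial^\alpha\overline\partial{}^\beta$ applied to $z\mapsto\Psi(z,z)$. So all $c_{\alpha\beta}$ vanish, and the identity theorem applies.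

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
\emph{Mappings of the stated form have $P_f\equiv0$.} For $\tilde f=z+\overline{\tilde g}$ the dilatation is $\tilde\omega=D\tilde g$. The values of $D\tilde g$ and of $D^2\tilde g$ lie in $V$, and $\overline{D\tilde g}$ kills $V$. Hence $\overline{\tilde\omega}\tilde\omega=0$, so $J_{\tilde f}=1$, and $\overline{D\tilde g}\,D^2\tilde g=0$, so $(P,Q)=(0,D^2\tilde g)$ solves \eqref{eq:S} for $\tilde f$. By Lemma~\ref{lem:S}(b),(a), $P_f\equiv0$.

\emph{Mappings with $P_f\equiv0$ have the stated form.} Fix $z_0\in\Omega$. We normalize the first derivative at $z_0$: let $T$ be the inverse of the real-linear map $df(z_0)$ and $f_1=T\circ f=h_1+\overline{g_1}$. Then $df_1(z_0)$ is the identity, so $Dh_1(z_0)=I$ and $Dg_1(z_0)=0$. By Lemma~\ref{lem:S}(b), $(0,Q_f)$ solves \eqref{eq:S} for $f_1$: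
\[
D^2h_1=\overline{Dg_1}\,Q_f,\qquad D^2g_1=\overline{Dh_1}\,Q_f .
\]
Let $U\subset\Omega$ be a ball with center $z_0$ on which $Dh_1$ is invertible, and let $\omega_1=Dg_1Dh_1^{-1}$ on $U$. Eliminating $Q_f$ gives $D^2h_1(z)=\overline{\omega_1(z)}\,D^2g_1(z)$, and polarization gives
\begin{equation}\label{eq:polar}
D^2h_1(z)=\overline{\omega_1(w)}\,D^2g_1(z),\qquad z,w\in U .
\end{equation}
Taking $w=z_0$, where $\omega_1$ vanishes, we get $D^2h_1=0$ on $U$, hence on $\Omega$. So $h_1(z)=z+\text{const}$ and $\omega_1=Dg_1$, and \eqref{eq:polar} becomes $\overline{Dg_1(w)}\,D^2g_1(z)=0$. For fixed $w$ the function $z\mapsto\overline{Dg_1(w)}\,Dg_1(z)$ is therefore constant on $U$, and it vanishes at $z_0$. By the identity theorem in each variable, $\overline{Dg_1(w)}\,Dg_1(z)=0$ for all $z,w\in\Omega$.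

Let $V$ be the span of all vectors $Dg_1(z)u$ with $z\in\Omega$, $u\in\mathbb C^n$, and let $\tilde g=g_1-g_1(z_0)$. Then $\overline{D\tilde g(w)}\,V=0$ for all $w$, and $\tilde g$ takes values in $V$, as one sees by integrating $Dg_1$ along the segment from $z_0$ to $z$. Finally $f_1=z+\overline{\tilde g}+\text{const}$ and $f=T^{-1}\circ f_1$.

\emph{Univalence.} It suffices to treat $\tilde f=z+\overline{\tilde g}$. If $\tilde f(z)=\tilde f(z')$, then $z-z'=-\overline{(\tilde g(z)-\tilde g(z'))}\in\overline V$. The segment from $z'$ to $z$ lies in $\Omega$, and the derivative of $\tilde g$ along it is $D\tilde g(\cdot)(z-z')=0$. So $\tilde g(z)=\tilde g(z')$, and $z=z'$.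
\end{proof}

\begin{remark}
Univalence fails on general simply connected domains. The map $(s,\eta)\mapsto(s+\eta,e^s)$ on $\mathbb C\times\mathbb D$ has nonzero Jacobian $-e^s$ and is injective, since two preimages of a point have $s-s'\in2\pi i\mathbb Z$ and $|s-s'|=|\eta-\eta'|<2$. Let $\Omega$ be its image and regard $s$ as a holomorphic function on $\Omega$. From $e^s=z_2$ we get $\partial_1s=0$, so $f=(z_1+\overline s,z_2)$ has the form above with $V=\mathbb Ce_1$, and $P_f\equiv0$. But $f=(\eta+2\operatorname{Re}s,e^s)$ does not change when $s$ is replaced by $s+2\pi i$.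
\end{remark}

\section{Non-univalent mappings with small $P_f$}\label{sec:counter}

We first construct the example for $n=2$; the coordinates are $(\zeta,y)\in\mathbb D\times\mathbb C$.

\subsection{A family that interpolates between shears}
A shear displaces points by an arbitrary amount $\overline G$ at no cost in $P_f$, but always along one fixed complex line, and the remaining coordinate keeps the mapping injective. We let the direction of displacement vary. For holomorphic functions $H,G,\kappa$ on $\mathbb D$ put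
\begin{equation}\label{eq:f0}
f_0(\zeta,y)=\bigl(H(\zeta)+\overline{\kappa(\zeta)y},\ y+\overline{G(\zeta)}\bigr),\qquad h_0=(H,y),\quad g_0=(\kappa y,G),
\end{equation}
and
\[
\psi=H'-\overline\kappa\,G',\qquad\chi=\partial_\zeta\psi=H''-\overline\kappa\,G''.
\]
The simplest case is a constant $\kappa\equiv k$. The invertible real-linear map $(w_1,w_2)\mapsto(w_1-\overline k\,\overline{w_2},w_2)$ takes $f_0$ to $(H-\overline kG,\ y+\overline G)$. If $\psi\equiv1$, then $H-\overline kG=\zeta+\text{const}$, so this is a shear: $P_{f_0}\equiv0$ and $f_0$ is univalent, for every $G$ and every $k$. The next lemma computes the price of letting $k$ depend on $\zeta$.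

\begin{lemma}\label{lem:family}
We have $J_{f_0}=\Delta:=|\psi|^2-|\kappa'y|^2$. Where $\Delta\ne0$, the coefficients of $P_{f_0}$ are $P^1_{22}=P^2_{22}=0$ and
\[
P^1_{11}=\frac{\overline\psi\chi-\overline{\kappa'}\kappa''|y|^2}\Delta,\quad P^1_{12}=-\frac{|\kappa'|^2\,\overline y}\Delta,\quad P^2_{11}=-\frac{\overline{G'}(\psi\kappa''-\kappa'\chi)\,y}\Delta,\quad P^2_{12}=-\frac{\overline{G'}\kappa'\psi}\Delta .
\]
Let $0<r<1$, $\rho>0$ and $L=\operatorname{diag}(r,\rho)$. If $z\in\mathbb B^2$ and $\Delta\ne0$ at $(\zeta,y)=Lz$, then, with all functions on the right evaluated at this point,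
\begin{equation}\label{eq:Pbound}
\|P_{f_0\circ L}(z)\|\le\frac{|\psi|\bigl(|\chi|+|G'\kappa'|+|G'\kappa''|\bigr)+|G'\kappa'|\,|\chi|+\rho^2|\kappa'|\bigl(|\kappa'|+|\kappa''|\bigr)}{|\Delta|}.
\end{equation}
\end{lemma}

\begin{proof}
From \eqref{eq:M},
\[
M_{f_0}=\begin{pmatrix}H'&0&\overline{\kappa'y}&\overline\kappa\\0&1&\overline{G'}&0\\ \kappa'y&\kappa&\overline{H'}&0\\ G'&0&0&1\end{pmatrix}.
\]
Subtracting $\overline\kappa$ times row 4 from row 1 and $\kappa$ times row 2 from row 3 turns these rows into $(\psi,0,\overline{\kappa'y},0)$ and $(\kappa'y,0,\overline\psi,0)$. Expanding along columns 2 and 4 gives $\det M_{f_0}=\Delta$.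

Write symmetric bilinear forms as quadratic forms in $d\zeta,dy$, so that $P^i=P^i_{11}d\zeta^2+2P^i_{12}\,d\zeta\,dy+P^i_{22}\,dy^2$. The right-hand sides of the four rows of \eqref{eq:S} are $H''d\zeta^2$, $0$, $\kappa''y\,d\zeta^2+2\kappa'\,d\zeta\,dy$ and $G''d\zeta^2$. Row 2 reads $P^2=-\overline{G'}Q^1$, and the same row operations give
\[
\psi P^1+\overline{\kappa'y}\,Q^1=\chi\,d\zeta^2,\qquad\kappa'y\,P^1+\overline\psi\,Q^1=\kappa''y\,d\zeta^2+2\kappa'\,d\zeta\,dy .
\]
By Cramer's rule,
\begin{align*}
\Delta P^1&=\bigl(\overline\psi\chi-\overline{\kappa'}\kappa''|y|^2\bigr)d\zeta^2-2|\kappa'|^2\,\overline y\,d\zeta\,dy,\\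
\Delta Q^1&=(\psi\kappa''-\kappa'\chi)\,y\,d\zeta^2+2\psi\kappa'\,d\zeta\,dy,
\end{align*}
and the formulas follow.

By Lemma~\ref{lem:S}(c), the coefficients of $P_{f_0\circ L}(z)$ are $rP^1_{11}$, $\rho P^1_{12}$, $(r^2/\rho)P^2_{11}$, $rP^2_{12}$ and two zeros. For unit vectors $u,v$ we have $|u_1v_1|\le1$ and, by the Cauchy--Schwarz inequality, $|u_1v_2+u_2v_1|\le1$; so the norm is at most the sum of the moduli of the four coefficients. Now use $r<1$, $|y|\le\rho$, and $|y|/\rho=|z_2|\le1$ in $(r^2/\rho)P^2_{11}$.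
\end{proof}

\subsection{Choosing $H$, $G$, $\kappa$}
In \eqref{eq:Pbound} the terms with $\rho^2$ are harmless: we shrink the $y$-direction. In the others $G'$ occurs only through $\psi$ and in products with $\kappa'$ and $\kappa''$. So $G'$ may be large where $\kappa$ is nearly constant, and $\kappa$ may move where $G'$ is small.

To destroy univalence we look at the segment $y=0$, $\zeta=x\in(-1,1)$, with $H,G$ real there, so that $f_0(x,0)=(H(x),G(x))$. This curve closes up at $x=\pm t$ if $H$ is odd, $G$ is even and $H(t)=0$. Take an even holomorphic function $m$, positive on $(-1,1)$, an odd $\kappa$, real on $(-1,1)$, and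
\begin{equation}\label{eq:HG}
H'=1-m,\qquad G'=-m\kappa,\qquad H(0)=G(0)=0 .
\end{equation}
Then $H$ is odd, $G$ is even, $H(t)=0$ means $\int_0^tm\,dx=t$, and $\psi=1-m(1-|\kappa|^2)$. To keep $\psi$ near $1$, the mass of $m$ has to sit where $|\kappa|$ is near $1$. We let $\kappa$ run from $-1$ to $1$ along the segment and give $m$ poles at $\pm1$; near $\zeta=1$ and $\zeta=-1$ the mapping then resembles the shears with $k=1$ and $k=-1$.

It remains to choose the orders. Try $m=\mu(1-\zeta^2)^{-N}$ and $\kappa'=\text{const}\cdot(1-\zeta^2)^{N-1}$ with $N\ge2$, so that $1\mp\kappa$ vanishes to order $N$ at $\pm1$ and $m(1-|\kappa|^2)=O(\mu)$. With $\tau=1-t$ small, $\int_0^tm\,dx=t$ makes $\mu$ of order $\tau^{N-1}$. The disk $|\zeta|\le r$ must contain $\pm t$, so it comes within $\tau$ of the poles, and there the worst term $|G'\kappa''|$ has order $\mu/\tau^2$, that is, $\tau^{N-3}$. The first $N$ for which this tends to $0$ is $N=4$. Accordingly, let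
\[
\kappa(\zeta)=\tfrac{35}{16}\Bigl(\zeta-\zeta^3+\tfrac35\zeta^5-\tfrac17\zeta^7\Bigr),\qquad\kappa'=\tfrac{35}{16}(1-\zeta^2)^3,\qquad\kappa''=-\tfrac{105}8\,\zeta(1-\zeta^2)^2 .
\]
This polynomial is odd, and $\kappa(1)=\frac{35}{16}\bigl(\frac35-\frac17\bigr)=1$. For $0<\tau\le\frac1{72}$ let
\begin{equation}\label{eq:param}
t=1-\tau,\qquad\mu=\frac{t}{\int_0^t(1-x^2)^{-4}dx},\qquad m=\frac\mu{(1-\zeta^2)^4},\qquad r=1-\frac\tau2,\qquad\rho=\tau,
\end{equation}
define $H,G$ by \eqref{eq:HG}, and put $\sigma=1-r^2$. Then $H(t)=0$ and $0<t<r<1$.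

\subsection{Estimates}

\begin{lemma}\label{lem:kappa}
On $\overline{\mathbb D}$ we have $|\kappa|\le6$, $|\kappa'|\le18$, $|\kappa''|\le53$, and
\begin{equation}\label{eq:kappa}
\bigl|1-|\kappa|^2\bigr|\le31\,|1-\zeta^2|^4,\qquad|1-\kappa^2|\le31\,|1-\zeta^2|^4 .
\end{equation}
\end{lemma}

\begin{proof}
The triangle inequality gives $|\kappa|\le\frac{35}{16}\cdot\frac{96}{35}=6$, $|\kappa'|\le\frac{35}{16}\cdot8<18$ and $|\kappa''|\le\frac{105}8\cdot4<53$. Both sides of \eqref{eq:kappa} are even in $\zeta$, so let $\operatorname{Re}\zeta\ge0$. Integrate $\kappa'$ along the segment from $\zeta$ to $1$, on which $|1+x|\le2$, and then use $|1+\zeta|\ge1$: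
\begin{equation}\label{eq:onemk}
|1-\kappa(\zeta)|\le\tfrac{35}{16}\cdot8\cdot\tfrac14|1-\zeta|^4\le\tfrac{35}8|1-\zeta^2|^4\qquad(\operatorname{Re}\zeta\ge0).
\end{equation}
Since $1-|\kappa|^2=(1-\kappa)+\kappa(1-\overline\kappa)$ and $1-\kappa^2=(1-\kappa)(1+\kappa)$, both are at most $7|1-\kappa|$ in modulus, and $7\cdot\frac{35}8<31$.
\end{proof}

\begin{lemma}\label{lem:est}
We have $\mu\le55\tau^3$, $\mu/\sigma\le110\tau^2$ and $\mu/\sigma^2\le220\tau$. For $|\zeta|\le r$ and $|y|\le\rho$,
\[
|\psi-1|\le\tfrac18,\qquad|m(1-\kappa^2)|\le\tfrac18,\qquad|\kappa'y|\le\tfrac14,\qquad\Delta\ge\tfrac12,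
\]
\[
|\chi|\le\frac{262\,\mu}\sigma,\qquad|G'\kappa'|\le\frac{14\,\mu}\sigma,\qquad|G'\kappa''|\le\frac{79\,\mu}{\sigma^2}.
\]
\end{lemma}

\begin{proof}
Since $1+x\le2$ on $[0,t]$ and $\tau^{-3}\ge8$,
\[
\int_0^t\frac{dx}{(1-x^2)^4}\ge\frac1{16}\int_0^t\frac{dx}{(1-x)^4}=\frac{\tau^{-3}-1}{48}\ge\frac78\cdot\frac{\tau^{-3}}{48},
\]
so $\mu\le\frac{384}7\tau^3\le55\tau^3$. Also $\sigma\ge1-r=\tau/2$, which gives the bounds for $\mu/\sigma$ and $\mu/\sigma^2$.

By \eqref{eq:kappa}, $|\psi-1|$ and $|m(1-\kappa^2)|$ are at most $31\mu\le31\cdot55/72^3<\frac18$, and $|\kappa'y|\le18\tau\le\frac14$. Hence $\Delta\ge\frac{49}{64}-\frac1{16}>\frac12$. Differentiating $\psi=1-\mu(1-\kappa\overline\kappa)(1-\zeta^2)^{-4}$,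
\[
\chi=\mu\left(\frac{\kappa'\,\overline\kappa}{(1-\zeta^2)^4}-\frac{8\zeta(1-|\kappa|^2)}{(1-\zeta^2)^5}\right),\qquad|\chi|\le\frac{\bigl(\frac{35}{16}\cdot6+8\cdot31\bigr)\mu}{|1-\zeta^2|}\le\frac{262\,\mu}{|1-\zeta^2|}.
\]
From $|G'|\le6\mu|1-\zeta^2|^{-4}$ we get $|G'\kappa'|\le6\cdot\frac{35}{16}\,\mu/|1-\zeta^2|$ and $|G'\kappa''|\le6\cdot\frac{105}8\,\mu/|1-\zeta^2|^2$, with $6\cdot\frac{35}{16}<14$ and $6\cdot\frac{105}8<79$. Finally $|1-\zeta^2|\ge\sigma$ for $|\zeta|\le r$.
\end{proof}

\begin{remark}\label{rem:triangle}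
For small $\tau$ the closed curve $x\mapsto(H(x),G(x))$, $-t\le x\le t$, follows a triangle (Figure~\ref{fig:loop}). It is symmetric in the $G$-axis. For $0\le x\le t$, \eqref{eq:onemk} gives $|H(x)-G(x)-x|\le\int_0^xm(1-\kappa)\le\frac{35}8\mu$, and for $0\le x\le1-\delta$ we have $|G(x)|\le\mu\delta^{-4}$. So the point is near $(x,0)$ until $x$ is close to $1$, and from then on near the line $H-G=1$.
\end{remark}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw[->,gray] (-1.3,0)--(1.3,0) node[right]{$H$};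
\draw[->,gray] (0,-1.15)--(0,0.3) node[above]{$G$};
\draw[dashed] (-1,0)--(0,-1)--(1,0);
\draw[thick,->] (0,-0.92)--(-0.4,-0.5);
\draw[thick] (-0.4,-0.5)--(-0.72,-0.17) .. controls (-0.85,-0.035) and (-0.65,0) .. (0,0);
\draw[thick] (0,0) .. controls (0.65,0) and (0.85,-0.035) .. (0.72,-0.17);
\draw[thick,->] (0.72,-0.17)--(0.4,-0.5);
\draw[thick] (0.4,-0.5)--(0,-0.92);
\fill (0,0) circle (0.6pt) node[above right]{$x=0$};
\fill (0,-0.92) circle (0.6pt);
\node at (0.32,-1.0) {$x=\pm t$};
\node at (-0.95,-0.55) {$\kappa\approx-1$};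
\node at (0.92,-0.55) {$\kappa\approx1$};
\end{tikzpicture}
\caption{Schematic image of the segment $-t\le x\le t$, $y=0$, under $f_0$, which sends $(x,0)$ to $(H(x),G(x))$ with velocity $(1,0)-m(x)(1,\kappa(x))$. In the middle $m$ is small and the point moves along the $H$-axis; near the ends $m$ is large and $\kappa\approx\pm1$, so it moves along the two slanted sides of the triangle with vertices $(\pm1,0)$, $(0,-1)$, and the endpoints meet.}
\label{fig:loop}
\end{figure}

\subsection{Restoring $J_h\ne0$}
The mapping $f_0\circ L$ has positive Jacobian and small $P$, but it is not in $\mathcal P(\mathbb B^2)$: we have $J_{h_0}=H'$, and $H'$ has a zero in $(0,t)$ because $H(0)=H(t)=0$. We repair this with a real-linear map of the target, which by Lemma~\ref{lem:S}(b) does not change $P$. Let $R=\left(\begin{smallmatrix}\alpha&\beta\\ \gamma&\delta\end{smallmatrix}\right)$ be real and $f=f_0+R\overline{f_0}=h+\overline g$, so that $h=h_0+Rg_0$. Then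
\[
Dh=\begin{pmatrix}H'+\alpha\kappa'y+\beta G'&\alpha\kappa\\ \gamma\kappa'y+\delta G'&1+\gamma\kappa\end{pmatrix}.
\]
In the determinant the terms $\pm\alpha\gamma\kappa\kappa'y$ cancel, and \eqref{eq:HG} gives
\begin{align*}
\det Dh&=(1+\gamma\kappa)H'+(\beta-\kappa\det R)\,G'+\alpha\kappa'y\\
&=1+\gamma\kappa+\alpha\kappa'y-m\bigl(1+(\beta+\gamma)\kappa-(\det R)\kappa^2\bigr).
\end{align*}
The factor of $m$ should vanish at $\kappa=\pm1$, where $m$ has its poles; this asks for $\beta=-\gamma$ and $\det R=1$, and then the factor is $1-\kappa^2$. The map $Tw=w+R\overline w$ acts as $I+R$ on real parts and as $I-R$ on imaginary parts, so its invertibility excludes $R=I$. A rotation by a small angle meets all the requirements; since $|\kappa|\le6$, we take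
\[
R=\begin{pmatrix}a&-b\\ b&a\end{pmatrix},\qquad b=\tfrac1{12},\quad a=\sqrt{1-b^2}.
\]
The real determinant of $T$ is $\det(I+R)\det(I-R)=(2+2a)(2-2a)=4b^2>0$, and by Lemma~\ref{lem:est}, for $|\zeta|\le r$ and $|y|\le\rho$,
\begin{equation}\label{eq:Jh}
|\det Dh|=\bigl|1+b\kappa+a\kappa'y-m(1-\kappa^2)\bigr|\ge1-\tfrac12-\tfrac14-\tfrac18>0 .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:counter}}
\begin{proof}[The case $n=2$]
Let $F=f\circ L$ with $L=\operatorname{diag}(r,\rho)$, that is, $F(z_1,z_2)=f(rz_1,\rho z_2)$. It is pluriharmonic, hence real-analytic, on $\{|z_1|<1/r\}$, a neighborhood of $\overline{\mathbb B^2}$, and $L$ maps $\overline{\mathbb B^2}$ into $\{|\zeta|\le r,\ |y|\le\rho\}$. The holomorphic part $h\circ L$ has Jacobian $r\rho\det Dh\ne0$ by \eqref{eq:Jh}, and $J_F=r^2\rho^2\cdot4b^2\Delta>0$ by Lemmas~\ref{lem:family} and~\ref{lem:est}. So $F\in\mathcal P(\mathbb B^2)$.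

Since $H(t)=H(-t)=0$ and $G(t)=G(-t)$, we have $f_0(t,0)=f_0(-t,0)$ and therefore $F(t/r,0)=F(-t/r,0)$. These are distinct points of $\mathbb B^2$ because $0<t<r$.

As $F=T\circ(f_0\circ L)$, Lemma~\ref{lem:S}(a),(b) shows that $P_F=P_{f_0\circ L}$. Inserting $\Delta\ge\frac12$, $|\psi|\le\frac98$, $\rho=\tau$ and Lemmas~\ref{lem:kappa} and~\ref{lem:est} into \eqref{eq:Pbound}, we obtain for all $z\in\mathbb B^2$
\[
\|P_F(z)\|\le\tfrac94\bigl((262+14)\cdot110\,\tau^2+79\cdot220\,\tau\bigr)+2\cdot14\cdot262\cdot110^2\,\tau^4+2\cdot18\,(18+53)\,\tau^2\le C\tau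
\]
with an absolute constant $C$. Given $c>0$, choose $\tau\le\min\{\frac1{72},c/C\}$.
\end{proof}

\begin{proof}[The case $n>2$]
Let $F$ be the example for $n=2$, write $z'=(z_1,z_2)$, and put $\hat F(z)=(F(z'),z_3,\dots,z_n)$. This mapping is real-analytic on $\{|z_1|<1/r\}$. The derivatives of its holomorphic and antiholomorphic parts are those of $F$ extended by an identity block and a zero block, so the complex Jacobian of the holomorphic part and the real Jacobian are those of $F$ at $z'\in\mathbb B^2$. Thus $\hat F\in\mathcal P(\mathbb B^n)$ and $J_{\hat F}>0$. The second derivatives in the last $n-2$ components vanish, so \eqref{eq:S} is solved by $P\langle u,v\rangle=(P_F(z')\langle u',v'\rangle,0)$ and $Q\langle u,v\rangle=(Q_F(z')\langle u',v'\rangle,0)$. Since $|u'|\le|u|$ and $|v'|\le|v|$, we get $\|P_{\hat F}(z)\|\le\|P_F(z')\|\le c$. Finally, $\hat F$ takes the same value at the two points $(\pm t/r,0,\dots,0)$.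
\end{proof}

\begin{thebibliography}{1}
\bibitem{EFHV}
Iason Efraimidis, \'Alvaro Ferrada-Salas, Rodrigo Hern\'andez, Rodrigo Vargas,
\emph{Schwarzian derivatives for pluriharmonic mappings},
arXiv:1912.12619 (2019).
\end{thebibliography}
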